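\title{Recognizing Lie groups among locally minimal groups by their zero-dimensional subgroups}

\begin{abstract}
We prove that a connected, locally minimal, locally precompact, sequentially complete topological group whose compact metrizable zero-dimensional subgroups are all finite is a Lie group. More generally, these four properties characterize Lie groups among the groups $G$ whose identity component $G_0$ is open and for which $G_0C_G(G_0)$ has finite index. An extension of the real line with the Bohr topology by the group of positive scalings shows that the finite-index condition cannot be dropped, and examples show that each hypothesis of the connected case is needed.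
\end{abstract}

\section{The question and the results}\label{sec:intro}

All topological groups are Hausdorff, and $\mathbb{T}=\{z\in\mathbb{C}:|z|=1\}$. A \emph{Lie group} is a topological group that admits a real analytic manifold structure, compatible with its topology, for which the group operations are analytic; equivalently, it is a locally compact group that is locally Euclidean. A space is \emph{zero-dimensional} if it has a base of clopen sets.

A compact zero-dimensional subgroup of a Lie group is a closed subgroup with trivial identity component, so it is discrete, and hence finite. The simplest compact connected group that is not a Lie group behaves differently: $\mathbb{T}^{\omega}$ contains the Cantor group $\{\pm1\}^{\omega}$, which is infinite, compact, metrizable and zero-dimensional. This suggests using such subgroups as a test. We say that a topological group $G$ \emph{satisfies $\mathcal{Z}_{cm}$} if every compact metrizable zero-dimensional subgroup of $G$ is finite (equivalently, discrete).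

The test cannot work in all topological groups: an infinite-dimensional Banach space has no non-trivial compact subgroup at all. It has to be combined with local compactness or with some substitute for it. To describe the substitutes, recall that the \emph{two-sided uniformity} of $G$ has as basic entourages the sets $\{(x,y): x^{-1}y\in W,\ xy^{-1}\in W\}$, where $W$ is a neighborhood of $1$. Thus a sequence $(g_n)$ is Cauchy if $g_m^{-1}g_n\to1$ and $g_mg_n^{-1}\to1$ as $m,n\to\infty$. The two-sided uniformity of a subgroup is the one induced from the ambient group. Every topological group $G$ is a dense subgroup of a topological group $K$ that is complete for its two-sided uniformity, and this \emph{completion} $K$ is unique up to an isomorphism fixing $G$. Locally compact groups are complete. In particular, a locally compact subgroup of a topological group is closed, and a locally compact group containing $G$ as a dense subgroup is the completion of $G$.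

\begin{definition}\label{def:three}
Let $(G,\tau)$ be a topological group.
\begin{enumerate}
\item[(a)] $G$ is \emph{locally precompact} (respectively \emph{precompact}) if its completion is locally compact (respectively compact).
\item[(b)] $G$ is \emph{sequentially complete} if every Cauchy sequence in $G$ converges to an element of $G$.
\item[(c)] $G$ is \emph{locally minimal} if there is a neighborhood $U$ of $1$ such that every Hausdorff group topology $\sigma\subseteq\tau$ on $G$ for which $U$ is a $\sigma$-neighborhood of $1$ equals $\tau$. We say that $U$ \emph{witnesses} local minimality.
\end{enumerate}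
\end{definition}

Each of the three properties is a fragment of local compactness.

\begin{proposition}\label{prop:converse}
Every locally compact group is locally precompact, sequentially complete and locally minimal. Every Lie group has these properties and satisfies $\mathcal{Z}_{cm}$.
\end{proposition}

\begin{proof}
A locally compact group $(G,\tau)$ is its own completion, which gives the first two properties. Let $U$ be a compact neighborhood of $1$, and let $\sigma\subseteq\tau$ be a Hausdorff group topology for which $U$ is a neighborhood of $1$. The identity map $(U,\tau)\to(U,\sigma)$ is a continuous bijection from a compact space onto a Hausdorff space, so $\sigma$ and $\tau$ agree on $U$. Hence for every $\tau$-neighborhood $W$ of $1$ there is a $\sigma$-open set $O\ni1$ with $O\cap U\subseteq W$, and $O\cap U$ is a $\sigma$-neighborhood of $1$. Two group topologies with the same neighborhoods of $1$ are equal. That Lie groups satisfy $\mathcal{Z}_{cm}$ was shown above.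
\end{proof}

The following question comes from the paper of Dikranjan and Shakhmatov \cite{DS}.

\medskip
\noindent\textbf{Question.} \emph{Is a connected, locally minimal, locally precompact, sequentially complete group satisfying $\mathcal{Z}_{cm}$ a Lie group?}
\medskip

There is a reason to doubt it. The hypothesis $\mathcal{Z}_{cm}$ concerns $G$, while the structure theory of locally compact groups applies to the completion $K$, and sequential completeness does not force $G=K$. For uncountable $J$, the elements of $\mathbb{T}^J$ with countably many coordinates different from $1$ form a proper dense subgroup that contains the limit of each of its sequences converging in $\mathbb{T}^J$; this subgroup is sequentially complete. A dense subgroup of this kind might avoid all the Cantor-like subgroups of $K$. This does happen: the real line with the Bohr topology (Section~\ref{sec:bohr}) is connected, precompact and sequentially complete, has no non-trivial compact metrizable subgroup, and is not a Lie group. So the answer depends on whether local minimality ties $G$ closely enough to $K$. For connected groups it does.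

\begin{theorem}\label{thm:A}
Let $G$ be a connected, locally minimal, locally precompact, sequentially complete group satisfying $\mathcal{Z}_{cm}$. Then $G$ is a Lie group.
\end{theorem}

We write $G_0$ for the identity component of $G$, $Z(G)$ for its center, $C_H(L)$ for the centralizer of $L$ in $H$, and $[x,y]=xyx^{-1}y^{-1}$. In a Lie group the identity component is open, so it is natural to ask whether connectedness can be weakened to openness of $G_0$. This is possible when $G$ acts on $G_0$ by inner automorphisms up to finite index, and impossible in general.

\begin{theorem}\label{thm:B}
Let $G$ be a topological group such that $G_0$ is open and $G_0C_G(G_0)$ has finite index in $G$ (for instance, $G_0$ is open of finite index). Then $G$ is a Lie group if and only if $G$ is locally minimal, locally precompact, sequentially complete and satisfies $\mathcal{Z}_{cm}$.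
\end{theorem}

\begin{theorem}\label{thm:C}
There is a metabelian, locally minimal, locally precompact, sequentially complete group $G$ satisfying $\mathcal{Z}_{cm}$ whose identity component is open, but which is not a Lie group. So in Theorem~\ref{thm:A} ``connected'' cannot be weakened to ``$G_0$ is open'', and in Theorem~\ref{thm:B} the finite-index condition cannot be dropped.
\end{theorem}

No other hypothesis of Theorem~\ref{thm:A} can be omitted either; see Example~\ref{ex:sharp}.

The proof of Theorem~\ref{thm:A} runs as follows. The group $G$ sees its completion $K$ through two windows (Section~\ref{sec:windows}): it is closed inside every metrizable part of $K$, and it meets every small closed normal subgroup of $K$ non-trivially. The Gleason--Yamabe theorem gives a small compact normal subgroup $N$ with $K/N$ a Lie group, and it remains to show that $N$ is a Lie group. Since $K$ is connected, $N=N_0Z(N)$ with $Z(N)$ central in $K$ (Section~\ref{sec:iwasawa}). A compact group of this form can fail to be a Lie group in two ways only (Section~\ref{sec:compact}): its center contains an infinite metrizable profinite group, or $N_0$ has infinitely many centerless simple factors. The two windows exclude both. Section~\ref{sec:models}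 shows the two mechanisms on $\mathbb{T}^J$ and $SO(3)^J$, and Section~\ref{sec:proof} proves Theorems~\ref{thm:A} and~\ref{thm:B} together.

\section{Standard facts}\label{sec:facts}

A connected Lie group is called \emph{simple} if its Lie algebra is simple (and non-abelian). A group is \emph{NSS} (has no small subgroups) if some neighborhood of $1$ contains no non-trivial subgroup. We use the following facts, referring to them by their labels.

\begin{enumerate}
\item[(P)] \emph{Profinite groups.} A compact space is zero-dimensional if and only if it is totally disconnected. A compact totally disconnected group is called \emph{profinite}; its open subgroups form a base at $1$. Closed subgroups, products and Hausdorff quotients of profinite groups are profinite. If $L$ is a compact group, then $L/L_0$ is profinite. A Hausdorff continuous image of a compact metrizable space is metrizable.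
\item[(L)] \emph{Lie groups.} Closed subgroups, quotients by closed normal subgroups and finite products of Lie groups are Lie groups. Lie groups are metrizable and NSS. A compact abelian Lie group is isomorphic to the product of $\mathbb{T}^r$ and a finite group. A non-trivial compact connected Lie group contains a non-trivial torus, hence an element of order $2$. A compact connected simple Lie group has finite center.
\item[(C)] \emph{Connectedness.} A continuous map from a connected group to a totally disconnected space is constant. Applied to $h\mapsto[h,x]$, this shows that a totally disconnected normal subgroup of a connected group is central. Consequently a closed normal subgroup of a connected simple Lie group $T$ is either discrete and central, or equal to $T$: its Lie algebra is an ideal, so the subgroup is discrete or open.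
\item[(D)] \emph{Pontryagin duality.} Let $A$ be a compact abelian group and $X=\widehat{A}$ its discrete dual. For a subgroup $Y\le X$ the annihilator $Y^{\perp}=\{a\in A:\chi(a)=1\text{ for all }\chi\in Y\}$ is a closed subgroup of $A$ with dual $X/Y$. The group $A$ is finite if and only if $X$ is finite; it is metrizable if $X$ is countable, totally disconnected if $X$ is torsion, and a Lie group if $X$ is finitely generated.
\end{enumerate}

Two structure theorems carry the weight of the reduction.

\begin{theorem}[Gleason--Yamabe; see \cite{MZ}]\label{thm:GY}
\begin{enumerate}
\item[(i)] If $H$ is a connected locally compact group, every neighborhood of $1$ contains a compact normal subgroup $N$ of $H$ such that $H/N$ is a Lie group.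
\item[(ii)] A locally compact NSS group is a Lie group.
\end{enumerate}
\end{theorem}

\begin{theorem}[Levi--Mal'cev structure theorem; see {\cite[Ch.~9]{HM}}]\label{thm:HM}
If $M$ is a compact connected group, there are simply connected compact simple Lie groups $S_j$ $(j\in J)$ and a continuous surjective homomorphism
\[
\varphi: Z(M)_0\times\prod_{j\in J}S_j\to M
\]
with totally disconnected kernel such that $\varphi(a,1)=a$ for $a\in Z(M)_0$.
\end{theorem}

Part (ii) of Theorem~\ref{thm:GY} will be used in the following form.

\begin{lemma}\label{lem:nss}
A locally compact group $H$ is a Lie group in each of the following cases: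
\begin{enumerate}
\item[(a)] $H$ has a compact normal subgroup $N$ such that $N$ and $H/N$ are Lie groups;
\item[(b)] $H$ admits a continuous injective homomorphism into a Lie group;
\item[(c)] $H$ has an open subgroup that is a Lie group.
\end{enumerate}
\end{lemma}

\begin{proof}
We show that $H$ is NSS. In case (a), let $q:H\to H/N$ be the quotient map, let $W_1$ be a neighborhood of $1$ in $H$ such that $W_1\cap N$ contains no non-trivial subgroup, and let $W_2$ be a neighborhood of $1$ in $H/N$ containing no non-trivial subgroup. A subgroup contained in $W_1\cap q^{-1}(W_2)$ has trivial image under $q$, so it lies in $W_1\cap N$ and is trivial. In case (b), take the preimage of a neighborhood of $1$ without non-trivial subgroups. In case (c), such a neighborhood in the open subgroup is a neighborhood of $1$ in $H$.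
\end{proof}

\section{How a dense subgroup sees its completion}\label{sec:windows}

In this section $G$ is a locally precompact group and $K$ is its completion, a locally compact group containing $G$ as a dense subgroup. The first window is opened by sequential completeness; combined with $\mathcal{Z}_{cm}$, it says that $G$ contains very little of any Cantor-like subgroup of $K$.

\begin{lemma}\label{lem:seq}
Let $G$ be sequentially complete.
\begin{enumerate}
\item[(a)] $G\cap M$ is closed in $M$ for every metrizable subgroup $M$ of $K$.
\item[(b)] If $G$ satisfies $\mathcal{Z}_{cm}$ and $D\le K$ is a metrizable profinite subgroup, then $G\cap D$ is finite, and $D$ has an open subgroup $W$ with $W\cap G=1$.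
\item[(c)] If $G$ satisfies $\mathcal{Z}_{cm}$ and a subgroup of $K$ is the topological product $\prod_{j\in I}T_j$ of non-trivial compact connected Lie groups with $T_j\le G$ for all $j\in I$, then $I$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g_n\in G$ and $g_n\to k\in K$, then $(g_n)$ is Cauchy in $K$, hence in $G$. So it converges to an element of $G$, and this element is $k$. Thus $G\cap M$ is sequentially closed in the metrizable space $M$.

(b) By (a), $G\cap D$ is closed in $D$, so it is a compact metrizable zero-dimensional subgroup of $G$, and it is finite by $\mathcal{Z}_{cm}$. The complement in $D$ of the finite set $(G\cap D)\setminus\{1\}$ is a neighborhood of $1$, and by (P) it contains an open subgroup $W$.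

(c) Otherwise choose a countably infinite $I'\subseteq I$ and elements $t_j\in T_j$ of order $2$. Then $D=\prod_{j\in I'}\{1,t_j\}$ is a metrizable profinite subgroup of $K$, and $G\cap D$ contains the infinitely many elements $t_j$, contrary to (b).
\end{proof}

The second window is opened by local minimality. A closed normal subgroup $B$ of $K$ that meets $G$ trivially gives a new Hausdorff topology on $G$, namely the one induced from $K/B$. It is coarser, and strictly so when $B\neq1$; if $B$ is small, it keeps the witness $U$ as a neighborhood of $1$.

\begin{lemma}\label{lem:ess}
If $G$ is locally minimal, there is an open neighborhood $V$ of $1$ in $K$ such that every non-trivial closed normal subgroup $B$ of $K$ with $B\subseteq V$ satisfies $B\cap G\neq1$.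
\end{lemma}

\begin{proof}
Let $U$ witness local minimality of $(G,\tau)$, and choose an open $V\ni1$ in $K$ with $VV\cap G\subseteq U$. Let $B\subseteq V$ be a closed normal subgroup of $K$ with $B\cap G=1$, and let $q:K\to K/B$ be the quotient map. Since $q|_G$ is injective and $K/B$ is Hausdorff,
\[
\sigma=\{G\cap q^{-1}(Y): Y\text{ open in }K/B\}
\]
is a Hausdorff group topology on $G$, and $\sigma\subseteq\tau$. The map $q$ is open, so $G\cap q^{-1}(q(V))=G\cap VB$ is $\sigma$-open; it contains $1$ and lies in $G\cap VV\subseteq U$. Hence $U$ is a $\sigma$-neighborhood of $1$, and $\sigma=\tau$. Let $b\in B$, and take a net $g_\alpha\in G$ with $g_\alpha\to b$ in $K$. Then $q(g_\alpha)\to1$, which means $g_\alpha\to1$ in $\sigma=\tau$, hence in $K$. Thus $b=1$.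
\end{proof}

Lemma~\ref{lem:ess} applies only to subgroups that are normal in $K$, and much of the work below goes into securing normality. Density gives a first reduction.

\begin{lemma}\label{lem:norm}
A closed subgroup $B$ of $K$ normalized by $G$ is normal in $K$.
\end{lemma}

\begin{proof}
The set $\{k\in K:kBk^{-1}\subseteq B\}=\bigcap_{b\in B}\{k\in K:kbk^{-1}\in B\}$ is closed and contains $G$, so it equals $K$.
\end{proof}

\section{Two model cases}\label{sec:models}

If $K$ is metrizable, Lemma~\ref{lem:seq}(a) gives $G=K$ at once. The interplay of the hypotheses is therefore visible only when $K$ is not known to be metrizable. Let $K=T^J$ be a power of a compact connected Lie group $T$, and let $G$ be a dense subgroup of $K$ that is locally minimal, sequentially complete and satisfies $\mathcal{Z}_{cm}$. For $T=\mathbb{T}$ and $T=SO(3)$ we show that $J$ is finite; then $K$ is a Lie group and $G=K$. For $I\subseteq J$ we regard $T^I$ as the subgroup of elements supported in $I$. The neighborhood $V$ of Lemma~\ref{lem:ess} contains $T^{J\setminus F}$ for some finite $F\subseteq J$.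

\begin{example}[the abelian mechanism]\label{ex:torus}
Let $T=\mathbb{T}$ and suppose that $J$ is infinite. Choose a countably infinite $I\subseteq J\setminus F$ and put $D=\{\pm1\}^I$. By Lemma~\ref{lem:seq}(b), $G\cap D$ is finite. Each of its non-trivial elements has a coordinate equal to $-1$; collect one such coordinate for each element in a finite set $F'\subseteq I$. Then $W=\{\pm1\}^{I\setminus F'}$ is a non-trivial closed subgroup of $K$, contained in $V$, with $W\cap G=1$. It is normal because $K$ is abelian, and this contradicts Lemma~\ref{lem:ess}. In short: $G$ must meet every open subgroup of $D$ non-trivially, so $G\cap D$ cannot be finite unless $D$ is.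
\end{example}

\begin{example}[the simple mechanism]\label{ex:so3}
Let $T=SO(3)$, a centerless simple group. Now $K$ has trivial center, so by (C) it has no non-trivial profinite normal subgroup, and the previous argument has nothing to start from. The coordinate factors $T_j=T^{\{j\}}$ take over: they are closed, normal, and contained in $V$ for $j\notin F$. By Lemma~\ref{lem:ess}, $G\cap T_j\neq1$ for such $j$. By Lemma~\ref{lem:seq}(a), $G\cap T_j$ is closed, and it is normalized by $G$, so it is normal in $K$ by Lemma~\ref{lem:norm}. By (C), a non-trivial closed normal subgroup of $SO(3)$ is the whole group. Hence $T_j\le G$ for all $j\notin F$, and $J\setminus F$ is finite by Lemma~\ref{lem:seq}(c). In short: simplicity upgrades ``$G$ meets $T_j$'' to ``$G$ contains $T_j$''.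
\end{example}

In general $V$ contains not a product of coordinate factors but a compact normal subgroup $N$ provided by Theorem~\ref{thm:GY}. To run the two mechanisms inside $N$ we must know that $N$ is assembled from an abelian part and simple factors, and that the subgroups we wish to test are normal in the ambient group, not only in $N$.

\section{Compact normal subgroups of connected groups}\label{sec:iwasawa}

The group $N$ may be disconnected, and a priori $N/N_0$ is an arbitrary profinite group. Neither mechanism handles a non-abelian profinite group. The next proposition, which is essentially due to Iwasawa, removes this difficulty and settles normality at the same time: a connected group acts on a compact normal subgroup by inner automorphisms coming from the identity component.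

\begin{proposition}\label{prop:iwasawa}
Let $H$ be a connected topological group and $L$ a compact normal subgroup.
\begin{enumerate}
\item[(a)] If $L$ is abelian, then $L\le Z(H)$.
\item[(b)] $H=L\,C_H(L)$.
\item[(c)] $L=L_0Z(L)$ and $H=L_0C_H(L)$. Every normal subgroup of $L_0$ is normal in $H$, and $Z(L_0)\le Z(L)\le Z(H)$.
\end{enumerate}
\end{proposition}

Connectedness of $H$ is essential already in (a): $SO(2)$ is normal and not central in $O(2)$.

\begin{proof}
\emph{Step 1: $H$ fixes the irreducible characters of $L$.} Let $\chi$ be the character of a continuous irreducible unitary representation $\pi$ of $L$. For $h\in H$ the function $\chi^h(x)=\chi(hxh^{-1})$ is again an irreducible character of $L$. The map $(h,x)\mapsto\chi(hxh^{-1})$ is continuous on $H\times L$ and $L$ is compact, so $h\mapsto\chi^h$ is continuous into $C(L)$ with the sup norm. Distinct irreducible characters are orthonormal for the normalized Haar measure, so $\|\chi_1-\chi_2\|_\infty\ge\|\chi_1-\chi_2\|_2=\sqrt2$. The irreducible characters thus form a discrete subset of $C(L)$, and (C) gives $\chi^h=\chi$ for all $h\in H$. A unitary matrix whose trace equals its size is the identity, so $\ker\pi=\{x:\chi(x)=\chi(1)\}$, and therefore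 $\ker\pi$ is normal in $H$. If $L$ is abelian, its characters separate points, so $hxh^{-1}=x$ for all $h\in H$, $x\in L$. This proves (a).

\emph{Step 2: if $L$ is a Lie group, then $H=L_0C_H(L_0)$.} Let $\mathfrak{l}$ be the Lie algebra of $L$. Conjugation by $h\in H$ is a continuous automorphism of $L$, and it induces an automorphism $\operatorname{Ad}_h$ of $\mathfrak{l}$ with $h\exp(X)h^{-1}=\exp(\operatorname{Ad}_hX)$. Since $H$ need not be a Lie group, we check that $\operatorname{Ad}:H\to GL(\mathfrak{l})$ is continuous. Fix $X\in\mathfrak{l}$ and $h_0\in H$. Let $\Omega\ni0$ be an open subset of $\mathfrak{l}$ that $\exp$ maps homeomorphically onto an open subset of $L$, with inverse $\log$, and choose $t>0$ with $s\operatorname{Ad}_{h_0}X\in\Omega$ for $0\le s\le t$. By compactness of $[0,t]$, for all $h$ in a neighborhood of $h_0$ we have $h\exp(sX)h^{-1}\in\exp\Omega$ for $0\le s\le t$. For such $h$ put $Y=\operatorname{Ad}_hX$. The set $\{s\in[0,t]:\log\exp(sY)=sY\}$ is closed, contains $0$, and equals the open set $\{s\in[0,t]:sY\in\Omega\}$, so it is $[0,t]$. Hence $\operatorname{Ad}_hX=t^{-1}\log(h\exp(tX)h^{-1})$ depends continuously on $h$ near $h_0$. As $\mathfrak{l}$ is finite-dimensional, $\operatorname{Ad}$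 is continuous.

Since $L$ is compact, $\mathfrak{l}=\mathfrak{z}\oplus\mathfrak{s}$ with $\mathfrak{z}$ the center and $\mathfrak{s}=[\mathfrak{l},\mathfrak{l}]$ semisimple; both are invariant under all automorphisms. The group $A=Z(L_0)$ has Lie algebra $\mathfrak{z}$; it is compact, abelian and normal in $H$, hence central in $H$ by (a). So $H$ acts trivially on $\mathfrak{z}$. The image of $H$ in the Lie group $\operatorname{Aut}(\mathfrak{s})$ is connected, so it lies in $\operatorname{Aut}(\mathfrak{s})_0$. All derivations of a semisimple Lie algebra are inner, so $\operatorname{Aut}(\mathfrak{s})_0$ has Lie algebra $\operatorname{ad}\mathfrak{s}$ and is generated by the maps $e^{\operatorname{ad}X}=\operatorname{Ad}_{\exp X}|_{\mathfrak{s}}$, $X\in\mathfrak{s}$. Hence for each $h\in H$ there is $l\in L_0$ such that $\operatorname{Ad}_{l^{-1}h}$ is the identity on $\mathfrak{s}$, and it is the identity on $\mathfrak{z}$ as well. Then $l^{-1}h$ centralizes $\exp\mathfrak{l}$, which generates $L_0$.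

\emph{Step 3: (b) when $L$ is a Lie group.} It remains to control the other components of $L$. Let $C=C_L(L_0)$, a closed normal subgroup of $H$. By Step 2 each $x\in L$ has the form $lc$ with $l\in L_0$ and $c\in C_H(L_0)\cap L=C$, so $L=L_0C$. We show $C\le Z(H)$. We have $C\cap L_0=A$, so $C/A$ embeds in the finite group $L/L_0$; let $m$ be its order. Fix $x\in C$. By (C), the map $h\mapsto hxh^{-1}A$ into $C/A$ is constant, so $[h,x]\in A\le Z(H)$ for all $h\in H$. Also $x^m\in A$ is central, so
\[
x^m=hx^mh^{-1}=([h,x]x)^m=[h,x]^mx^m .
\]
Thus $h\mapsto[h,x]$ maps $H$ continuously into $\{a\in A:a^m=1\}$, which is finite because $A$ is a compact abelian Lie group. By (C), $[h,x]=1$ for all $h$. Now $C_H(L_0)$ centralizes both $L_0$ and $C$, hence $L$, and Step 2 gives $H=L_0C_H(L)$.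

\emph{Step 4: (b) in general.} Let $\mathcal{M}$ be the set of finite intersections of kernels of continuous irreducible unitary representations of $L$. Each $M\in\mathcal{M}$ is normal in $H$ by Step 1; this is what allows us to approximate $L$ by Lie groups on which $H$ still acts. The group $L/M$ is isomorphic to a closed subgroup of a finite product of unitary groups, so it is a Lie group, and $\bigcap\mathcal{M}=1$ by the Peter--Weyl theorem. Fix $h\in H$ and put
\[
\Lambda_M=\{l\in L:[l^{-1}h,x]\in M\text{ for all }x\in L\}.
\]
This set is closed in $L$, and it is non-empty by Step 3 applied to the compact normal subgroup $L/M$ of the connected group $H/M$. Since $\Lambda_{M\cap M'}\subseteq\Lambda_M\cap\Lambda_{M'}$, compactness of $L$ gives $l\in\bigcap_M\Lambda_M$. Then $[l^{-1}h,x]\in\bigcap\mathcal{M}=1$ for all $x\in L$, that is, $l^{-1}h\in C_H(L)$.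

\emph{Step 5: (c).} The subgroup $C_H(L)$ is closed and normal in $H$. By (b) the homomorphism $L\to H/C_H(L)$ is onto, and its kernel is $Z(L)$. As $L$ is compact, $L/Z(L)\cong H/C_H(L)$ topologically, so $L/Z(L)$ is connected. The group $L/L_0Z(L)$ is a quotient of $L/Z(L)$, hence connected, and a Hausdorff quotient of $L/L_0$, hence profinite. So it is trivial, and $L=L_0Z(L)$. Then $H=L_0Z(L)C_H(L)=L_0C_H(L)$. A normal subgroup of $L_0$ is normalized by $L_0$ and centralized by $C_H(L)$, so it is normal in $H$. The group $Z(L_0)$ centralizes $L_0$ and $Z(L)$, so $Z(L_0)\le Z(L)$, and $Z(L)\le Z(H)$ by (a).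
\end{proof}

\section{When is a compact group a Lie group?}\label{sec:compact}

By Proposition~\ref{prop:iwasawa}, it suffices to study a compact abelian group and a compact connected group. For abelian groups, the subgroups that Lemma~\ref{lem:seq}(b) can test already detect the Lie property. The point is that metrizability, which we need in order to use sequential completeness, costs nothing.

\begin{lemma}\label{lem:abelian}
Let $A$ be a compact abelian group all of whose metrizable profinite subgroups are finite. Then $A$ is a Lie group.
\end{lemma}

\begin{proof}
First, every infinite compact abelian group $D$ has an infinite closed metrizable subgroup. Indeed, let $Y$ be the subgroup of $X=\widehat{D}$ generated by a countably infinite subset, and embed $Y$ in a countable divisible abelian group $E$. Since $E$ is divisible, the embedding extends to a homomorphism $f:X\to E$. The group $X/\ker f\cong f(X)$ is countable and contains a copy of $Y$, so by (D) the closed subgroup $(\ker f)^{\perp}$ of $D$ is metrizable and infinite. Applying this to profinite subgroups $D$ of $A$, we see that all of them are finite.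

Now let $X=\widehat{A}$, and let $Y\le X$ be the free abelian group generated by a maximal independent set of elements of infinite order. By maximality every $x\in X$ has a multiple $nx\in Y$ with $n\geq 1$, and then $2nx\in2Y$; so $X/2Y$ is torsion. By (D), $(2Y)^{\perp}$ is profinite, hence finite, and so its dual $X/2Y$ is finite. In particular $Y/2Y$ is finite; it is a vector space over $\mathbb{Z}/2\mathbb{Z}$ whose dimension is the rank of $Y$, so $Y$ is finitely generated. Thus $X$ has the finitely generated subgroup $2Y$ of finite index, $X$ is finitely generated, and $A$ is a Lie group by (D).
\end{proof}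

For a compact connected group $M$ we use Theorem~\ref{thm:HM}. Infinitely many simple factors with non-trivial center, as in $SU(2)^{\omega}$, produce an infinite profinite subgroup of $Z(M)$ and are excluded once $Z(M)$ is a Lie group. What remains are the centerless factors, and these form an honest direct product, as in Example~\ref{ex:so3}. For $I\subseteq J$ we regard $\prod_{j\in I}S_j$ as a subgroup of the domain of $\varphi$.

\begin{lemma}\label{lem:connected}
Let $M$ be a compact connected group, let $\varphi,J,S_j$ be as in Theorem~\ref{thm:HM}, and put $T_j=\varphi(S_j)$ and $J_c=\{j\in J:\varphi(Z(S_j))=1\}$.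
\begin{enumerate}
\item[(a)] Each $T_j$ is a compact connected simple Lie group, normal in $M$, with $Z(T_j)=\varphi(Z(S_j))$. For $i\neq j$ the groups $T_i$ and $T_j$ commute elementwise, and neither contains the other.
\item[(b)] The groups $T_j$ are exactly the minimal elements among the closed connected non-abelian normal subgroups of $M$. Every topological automorphism of $M$ permutes the groups $T_j$ with $j\in J_c$.
\item[(c)] For $j\in J_c$, the only closed normal subgroups of $T_j$ are $1$ and $T_j$. For $I\subseteq J_c$, the compact subgroup $T_I=\varphi(\prod_{j\in I}S_j)$ is the topological product of its subgroups $T_j$, $j\in I$.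
\item[(d)] If $Z(M)$ is a Lie group and $J_c$ is finite, then $M$ is a Lie group.
\end{enumerate}
\end{lemma}

\begin{proof}
By (C), $\ker\varphi$ is central in the connected domain of $\varphi$, so $\ker\varphi\le Z(M)_0\times\prod_JZ(S_j)$, where the groups $Z(S_j)$ are finite.

(a) The kernel of $\varphi|_{S_j}$ lies in $Z(S_j)$, so $T_j$ is a quotient of $S_j$ by a finite central subgroup and has the same Lie algebra. It is normal because $\varphi$ is onto. If $\varphi(s)\in Z(T_j)$ with $s\in S_j$, then $t\mapsto[t,s]$ maps $S_j$ into the finite group $Z(S_j)$, so $s\in Z(S_j)$ by (C); the other inclusion holds because $\varphi(S_j)=T_j$. For $i\neq j$, $S_i$ and $S_j$ commute, so $T_i$ and $T_j$ do; if $T_i\le T_j$, then $T_i$ would be abelian.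

(b) Let $Q$ be a closed connected non-abelian normal subgroup of $M$. We show that $Q$ contains some $T_j$. The groups $Z(M)_0$ and $T_j$ $(j\in J)$ generate a dense subgroup of $M$, so if $Q$ commuted with every $T_j$ it would be central, hence abelian. Choose $x\in Q$ and $j$ such that $x$ does not centralize $T_j$. The set $\{[x,t]:t\in T_j\}$ lies in $Q\cap T_j$, because both groups are normal; it is connected and has more than one point. So the closed normal subgroup $Q\cap T_j$ of $T_j$ is not discrete, and $T_j\le Q$ by (C). If $Q$ is minimal, this gives $Q=T_j$. Conversely, if $Q\le T_i$, then $T_j\le Q\le T_i$ forces $j=i$ by (a), so $Q=T_i$ and $T_i$ is minimal. This description does not refer to $\varphi$, so automorphisms permute the $T_j$; by (a), $J_c$ indexes those with trivial center.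

(c) The first statement follows from (C), as $Z(T_j)=1$. The kernel of $\varphi$ on $\prod_IS_j$ is contained in $\prod_IZ(S_j)$. It is closed and contains each $Z(S_j)$, $j\in I$, so it equals $\prod_IZ(S_j)$. By compactness, $T_I\cong\prod_IS_j/\prod_IZ(S_j)\cong\prod_I(S_j/Z(S_j))$ topologically, and the $j$th factor corresponds to $T_j$.

(d) The group $\varphi(\prod_JZ(S_j))$ is central in $M$ because $\varphi$ is onto, and it is profinite by (P). A profinite subgroup of the Lie group $Z(M)$ is finite. So the kernel of $\varphi$ on $\prod_JZ(S_j)$ is closed of finite index, hence open, and it contains $\prod_{j\notin F}Z(S_j)$ for some finite $F\subseteq J$. Thus $J\setminus J_c\subseteq F$, and $J$ is finite. Then $M$ is a quotient of the compact Lie group $Z(M)_0\times\prod_JS_j$.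
\end{proof}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proof}

The ``only if'' part of Theorem~\ref{thm:B} is Proposition~\ref{prop:converse}, and Theorem~\ref{thm:A} is the case $G=G_0$ of the ``if'' part. So let $G$ be locally minimal, locally precompact, sequentially complete and satisfy $\mathcal{Z}_{cm}$, let $G_0$ be open, and let $E=G_0C_G(G_0)$ have finite index $m$ in $G$. Write $G=\bigcup_{i=1}^mf_iE$ with $f_1=1$. A reader interested only in Theorem~\ref{thm:A} may take $m=1$ and $H=K$ below; then all products and intersections of conjugates reduce to a single term.

\subsection*{The setting}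
Let $K$ be the completion of $G$, which is locally compact, and let $H$ be the closure of $G_0$ in $K$. Then $H$ is a connected locally compact group, normal in $K$ by Lemma~\ref{lem:norm}, and $G\cap H=G_0$ because $G_0$ is closed in $G$. The structure theory yields subgroups normal in $H$, whereas Lemma~\ref{lem:ess} needs subgroups normal in $K$. The finite-index hypothesis bridges the gap. Every element of $C_G(G_0)$ centralizes the dense subgroup $G_0$ of $H$, hence $H$. So $E$ normalizes every normal subgroup of $H$, and we obtain:
\begin{enumerate}
\item[(F)] if $B$ is a normal subgroup of $H$, its conjugates under $G$ are the groups $f_iBf_i^{-1}$ $(1\le i\le m)$; they include $B$, and $G$ permutes them by conjugation.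
\end{enumerate}

Let $V$ be as in Lemma~\ref{lem:ess}. By Theorem~\ref{thm:GY}(i) there is a compact normal subgroup $N_1\subseteq V\cap H$ of $H$ such that $H/N_1$ is a Lie group. Put $N=\bigcap_{i=1}^mf_iN_1f_i^{-1}$. This is a compact subgroup contained in $N_1\subseteq V$; it is normalized by $G$ by (F), hence normal in $K$. Conjugation by $f_i$ is an automorphism of $H$, so $f_iN_1f_i^{-1}$ is normal in $H$ with $H/f_iN_1f_i^{-1}\cong H/N_1$. The locally compact group $H/N$ maps continuously and injectively into the Lie group $\prod_{i=1}^mH/f_iN_1f_i^{-1}$, so $H/N$ is a Lie group by Lemma~\ref{lem:nss}(b). Lemmas~\ref{lem:ess} and~\ref{lem:norm} give: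
\begin{enumerate}
\item[(E)] every non-trivial closed subgroup of $N$ normalized by $G$ meets $G$ non-trivially.
\end{enumerate}
This is the only way in which local minimality enters. By Proposition~\ref{prop:iwasawa} applied to $N$ in $H$, we have $N=N_0Z(N)$ and $Z(N_0)\le Z(N)\le Z(H)$, and normal subgroups of $N_0$ are normal in $H$. The groups $N_0$ and $Z(N)$ are invariant under topological automorphisms of $N$, so they are normal in $K$.

\subsection*{Step 1: $Z(N)$ is a Lie group}
By Lemma~\ref{lem:abelian} it suffices to show that every metrizable profinite subgroup $D\le Z(N)$ is finite. We follow Example~\ref{ex:torus}. All subgroups of $Z(N)$ are central in $H$, so (F) applies to them. An open subgroup of $D$ that misses $G$ need not be normalized by $G$, and the intersection of its conjugates need not be open in $D$. We therefore first enlarge $D$ to a group that $G$ normalizes. Put $D_i=f_iDf_i^{-1}\le Z(N)$ and $D'=D_1\cdots D_m$. As $Z(N)$ is abelian, $D'$ is the image of $D_1\times\dots\times D_m$ under the continuous multiplication homomorphism, so it is a metrizable profinite group by (P). It contains $D$, and it is normalized by $G$ because $G$ permutes the $D_i$. By Lemma~\ref{lem:seq}(b) there is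 an open subgroup $W\le D'$ with $W\cap G=1$. Conjugation by $f_i$ is a homeomorphism of $D'$, so $W'=\bigcap_{i=1}^mf_iWf_i^{-1}$ is an open, hence closed, subgroup of $D'$. It is normalized by $G$ by (F), and $W'\cap G\le W\cap G=1$. By (E), $W'=1$. So $D'$ is discrete and compact, hence finite, and $D$ is finite.

\subsection*{Step 2: $N_0$ is a Lie group}
Apply Lemma~\ref{lem:connected} to $M=N_0$. The center $Z(N_0)$ is a closed subgroup of $Z(N)$, so it is a Lie group by Step 1, and by part (d) it suffices to show that $J_c$ is finite. We follow Example~\ref{ex:so3} and show that $T_j\le G$ for every $j\in J_c$; then Lemma~\ref{lem:seq}(c), applied to $T_{J_c}=\prod_{j\in J_c}T_j$, gives finiteness of $J_c$.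

A single $T_j$ need not be normalized by $G$, so we work with orbits. By Lemma~\ref{lem:connected}(b), conjugation by $G$ permutes the pairwise distinct groups $T_j$, $j\in J_c$, and so $G$ acts on $J_c$. Each $T_j$ is normal in $N_0$, hence in $H$, so by (F) the orbits have at most $m$ elements. Let $O\subseteq J_c$ be an orbit. The finite product $T_O=\prod_{j\in O}T_j$ is a compact Lie subgroup of $N$ normalized by $G$. The group $R=G\cap T_O$ is non-trivial by (E), closed by Lemma~\ref{lem:seq}(a), and normalized by $G$, hence normal in $K$ by Lemma~\ref{lem:norm}. Pick $1\neq x\in R$, write $x=\prod_{i\in O}x_i$ with $x_i\in T_i$, and choose $j\in O$ with $x_j\neq1$. Since $T_j$ is centerless, $[x_j,t]\neq1$ for some $t\in T_j$. The other components of $x$ commute with $T_j$, so $[x,t]=[x_j,t]\in T_j$, and $[x,t]\in R$ because $R$ is normal. Thus $R\cap T_j$ is a non-trivial closed normal subgroup of $T_j$, and Lemma~\ref{lem:connected}(c) gives $T_j\le R\le G$. Every $T_i$ with $i\in O$ is a conjugate of $T_j$ by an element of $G$, so $T_i\le G$.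

\subsection*{Step 3: conclusion}
Multiplication $N_0\times Z(N)\to N$ is a continuous homomorphism, and it is onto because $N=N_0Z(N)$. So $N$ is a quotient of a compact Lie group and is itself a Lie group. By Lemma~\ref{lem:nss}(a), $H$ is a Lie group, hence metrizable. By Lemma~\ref{lem:seq}(a), $G_0=G\cap H$ is closed in $H$; it is also dense, so $G_0=H$ is a Lie group. Finally $G_0$ is open in $G$, a hypothesis used only here, so $G$ is locally compact and Lemma~\ref{lem:nss}(c) shows that $G$ is a Lie group. This proves Theorems~\ref{thm:A} and~\ref{thm:B}. \qed

\section{The Bohr topology on the line and sharpness}\label{sec:bohr}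

A counterexample with $G_0$ open should have an identity component that satisfies everything except local minimality, and enough outer automorphisms to restore local minimality in the whole group. The \emph{Bohr topology} on $\mathbb{R}$ is the group topology with subbasic neighborhoods of $0$
\[
\{x:|e^{isx}-1|<\varepsilon\}\qquad(s\in\mathbb{R},\ \varepsilon>0);
\]
we write $\mathbb{R}^+$ for $\mathbb{R}$ with this topology. The injective homomorphism $\iota(x)=(e^{isx})_{s\in\mathbb{R}}$ identifies $\mathbb{R}^+$ with a subgroup of $\mathbb{T}^{\mathbb{R}}$. So $\mathbb{R}^+$ is Hausdorff and precompact, with completion the closure $P$ of $\iota(\mathbb{R})$. The identity map $\mathbb{R}\to\mathbb{R}^+$ is continuous, so $\mathbb{R}^+$ is connected. Although the topology is coarser than the usual one, sequences do not notice the difference.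

\begin{lemma}\label{lem:bohr}
\begin{enumerate}
\item[(a)] A sequence converging in $\mathbb{R}^+$ converges in $\mathbb{R}$ to the same limit.
\item[(b)] $\mathbb{R}^+$ is sequentially complete.
\item[(c)] Every compact metrizable subgroup of $\mathbb{R}^+$ is trivial.
\item[(d)] $\mathbb{R}^+$ is not a Lie group.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) After a translation, let $y_n\to0$ in $\mathbb{R}^+$, that is, $e^{isy_n}\to1$ for every $s$. By dominated convergence,
\[
e^{-y_n^2/2}=\frac{1}{\sqrt{2\pi}}\int_{\mathbb{R}}e^{isy_n}e^{-s^2/2}\,ds\longrightarrow1,
\]
so $y_n\to0$ in $\mathbb{R}$.

(b) Let $(x_n)$ be Cauchy in $\mathbb{R}^+$. For any indices $m_k,n_k\to\infty$ we have $x_{m_k}-x_{n_k}\to0$ in $\mathbb{R}^+$, hence in $\mathbb{R}$ by (a). So $(x_n)$ is Cauchy in $\mathbb{R}$. It converges in $\mathbb{R}$, and therefore in the coarser topology of $\mathbb{R}^+$.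

(c) Every sequence in such a subgroup $C$ has a subsequence converging in $\mathbb{R}^+$, hence in $\mathbb{R}$, to a point of $C$. So $C$ is compact in $\mathbb{R}$, and a bounded subgroup of $\mathbb{R}$ is trivial.

(d) Otherwise $\mathbb{R}^+$ would be metrizable and locally compact, hence closed in $P$ and equal to $P$. It would then be compact and metrizable, contrary to (c).
\end{proof}

To prove local minimality we use the fact that the arc $\{z\in\mathbb{T}:|z-1|<1\}$ determines the topology of $\mathbb{T}$: a point whose first $n$ powers stay in the arc is close to $1$.

\begin{lemma}\label{lem:arc}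
Let $\sigma$ be a group topology on a group $G$, let $Q\le G$ be a subgroup and $\chi:Q\to\mathbb{T}$ a homomorphism. If $U=\{x\in Q:|\chi(x)-1|<1\}$ is a $\sigma$-neighborhood of $1$, then so is $\{x\in Q:|\chi(x)-1|<\varepsilon\}$ for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
For $\theta\in[-\pi,\pi]$ we have $|e^{i\theta}-1|=2|\sin(\theta/2)|$, which is less than $1$ if and only if $|\theta|<\pi/3$. Given $n\ge1$, let $W_n$ be a $\sigma$-neighborhood of $1$ whose $n$-fold product lies in $U$. Let $x\in W_n$. As $1\in W_n$, we have $x^k\in U$ for $1\le k\le n$. Write $\chi(x)=e^{i\theta}$ with $|\theta|<\pi/3$. If $|k\theta|<\pi/3$ and $k<n$, then $|(k+1)\theta|<2\pi/3\le\pi$ and $|e^{i(k+1)\theta}-1|<1$, so $|(k+1)\theta|<\pi/3$. By induction $|n\theta|<\pi/3$, and so $|\chi(x)-1|\le|\theta|<\pi/(3n)$. Take $n$ with $\pi/(3n)\le\varepsilon$.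
\end{proof}

One neighborhood can thus protect finitely many characters from being lost in a coarser topology. In $\mathbb{R}^+$ there are infinitely many characters $x\mapsto e^{isx}$ to protect, but the scalings $x\mapsto tx$ permute those with $s>0$ transitively. Making the scalings inner reduces the task to a single character.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\Gamma=(0,\infty)$ be the multiplicative group with the discrete topology. Each scaling $x\mapsto tx$, $t\in\Gamma$, permutes the subbasic neighborhoods of $0$, so it is a topological automorphism of $\mathbb{R}^+$. Since $\Gamma$ is discrete, $G=\mathbb{R}^+\rtimes\Gamma$ with the product topology $\tau$ and the multiplication $(x,s)(y,t)=(x+sy,st)$ is a topological group; here $(x,s)^{-1}=(-x/s,1/s)$. The subgroup $\mathbb{R}^+\times\{1\}$ is connected, open and closed, so it equals $G_0$. It is abelian and normal with abelian quotient $\Gamma$, so $G$ is metabelian. If $G$ were a Lie group, so would be its closed subgroup $G_0\cong\mathbb{R}^+$, contrary to Lemma~\ref{lem:bohr}(d).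

\emph{Local precompactness.} Let $\Gamma$ act on $\mathbb{T}^{\mathbb{R}}$ by $(t\cdot h)_s=h_{st}$. Then $t\cdot\iota(x)=\iota(tx)$, so the action preserves $P$, and $G$ is a dense subgroup of the locally compact group $K=P\rtimes\Gamma$.

\emph{Sequential completeness.} Let $g_n=(x_n,t_n)$ be Cauchy. For large $m,n$ we have $g_mg_n^{-1}\in G_0$, so $t_n$ is eventually a constant $t$, and
\[
(x_m,t)(x_n,t)^{-1}=(x_m,t)(-x_n/t,1/t)=(x_m-x_n,1).
\]
Hence $(x_n)$ is Cauchy in $\mathbb{R}^+$. By Lemma~\ref{lem:bohr}(b) it has a limit $x$, and $g_n\to(x,t)$.

\emph{Property $\mathcal{Z}_{cm}$.} If $C\le G$ is compact and metrizable, then so is $C\cap G_0$, which is trivial by Lemma~\ref{lem:bohr}(c). As $G_0$ is open, $C$ is discrete, hence finite.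

\emph{Local minimality.} For $s\in\mathbb{R}$ and $\varepsilon>0$ put $U(s,\varepsilon)=\{(x,1):|e^{isx}-1|<\varepsilon\}$; finite intersections of these sets form a base of $\tau$ at the identity. Let $\sigma\subseteq\tau$ be a Hausdorff group topology for which $U=U(1,1)$ is a neighborhood of the identity. By Lemma~\ref{lem:arc} with $Q=G_0$ and $\chi(x,1)=e^{ix}$, every $U(1,\varepsilon)$ is a $\sigma$-neighborhood of the identity. For $s>0$, conjugation by $(0,1/s)$ is a $\sigma$-homeomorphism fixing the identity, and $(0,1/s)(y,1)(0,s)=(y/s,1)$, so it carries $U(1,\varepsilon)$ onto $U(s,\varepsilon)$. Moreover $U(-s,\varepsilon)=U(s,\varepsilon)$ and $U(0,\varepsilon)=G_0\supseteq U$. So all sets $U(s,\varepsilon)$ are $\sigma$-neighborhoods of the identity, and $\sigma=\tau$.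
\end{proof}

\begin{remark}\label{rem:break}
In this example $(0,t)$ acts on $G_0$ by $x\mapsto tx$, so $C_G(G_0)=G_0$ and the index in Theorem~\ref{thm:B} is infinite. The proof breaks at the construction of $N$. Let $B$ be a normal subgroup of $K$ contained in the neighborhood $\{h\in P:|h_1-1|<1\}$. The values $h_1$, $h\in B$, form a subgroup of $\mathbb{T}$ inside the arc, so $h_1=1$ by the estimate in the proof of Lemma~\ref{lem:arc}. Invariance under $\Gamma$ gives $h_t=(t\cdot h)_1=1$ for all $t>0$, and the relations $h_{-t}=\overline{h_t}$, $h_0=1$ hold on $\iota(\mathbb{R})$, hence on $P$. So $B=1$: the group $K$ has no small non-trivial normal subgroups, and Lemma~\ref{lem:ess} carries no information. The intersection of all conjugates of a small $N_1$ is trivial, while $H=P$ is not a Lie group (if it were, it would be metrizable and equal to $\mathbb{R}^+$ by Lemma~\ref{lem:seq}(a)).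
\end{remark}

\begin{example}\label{ex:sharp}
No hypothesis of Theorem~\ref{thm:A} can be omitted. For connectedness this is Theorem~\ref{thm:C}. In each of the following cases the group is not a Lie group and satisfies all hypotheses other than the one named.
\begin{enumerate}
\item[(a)] \emph{Local minimality:} $\mathbb{R}^+$. It is connected and precompact, and Lemma~\ref{lem:bohr} gives the rest. Here $\mathbb{R}^+$ meets every compact metrizable subgroup of its completion trivially, by Lemmas~\ref{lem:seq}(a) and~\ref{lem:bohr}(c), which is the opposite of property (E).
\item[(b)] \emph{Local precompactness:} an infinite-dimensional Banach space with unit ball $B$. It is connected and complete, and its compact subgroups are bounded, hence trivial. Let $\sigma$ be a coarser group topology for which $B$ is a neighborhood of $0$, and let $W_n$ be a $\sigma$-neighborhood of $0$ whose $n$-fold sum lies in $B$. For $x\in W_n$ we have $nx\in B$, so $W_n\subseteq\frac1nB$, and $\sigma$ is the norm topology. The space is not locally compact, so it is not a Lie group.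
\item[(c)] \emph{Sequential completeness:} $G=\{(e^{it},e^{i\sqrt2t}):t\in\mathbb{R}\}$ as a subgroup of $\mathbb{T}^2$. It is connected, as a continuous image of $\mathbb{R}$, and precompact, as a subgroup of a compact group. It satisfies $\mathcal{Z}_{cm}$ because the Lie group $\mathbb{T}^2$ does. The set $U=\{g\in G:|g_1-1|<1,\ |g_2-1|<1\}$ witnesses local minimality, by Lemma~\ref{lem:arc} applied to the two coordinate characters. The points $(1,e^{2\pi i\sqrt2k})$, $k\in\mathbb{Z}$, form $G\cap(\{1\}\times\mathbb{T})$; since $\sqrt2$ is irrational, they are dense in $\{1\}\times\mathbb{T}$ and do not include $(1,-1)$. As $G$ projects onto the first coordinate, it is dense and proper in $\mathbb{T}^2$, hence not closed and not locally compact. Here the completion is a Lie group, and only the equality $G_0=H$ in Step 3 fails.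
\item[(d)] \emph{Property $\mathcal{Z}_{cm}$:} $\mathbb{T}^{\omega}$. It is compact and connected, so Proposition~\ref{prop:converse} applies. Every neighborhood of $1$ contains a coordinate circle, so the group is not NSS and not a Lie group.
\end{enumerate}
\end{example}

\begin{thebibliography}{9}

\bibitem{DS}
Dikran Dikranjan and Dmitri Shakhmatov,
\emph{Characterizing Lie groups by controlling their zero-dimensional subgroups},
arXiv:1705.03425 (2017).

\bibitem{HM}
Hofmann and Morris,
\emph{The Structure of Compact Groups}.

\bibitem{MZ}
Montgomery and Zippin,
\emph{Topological Transformation Groups}.

\end{thebibliography}
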